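
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}
\numberwithin{equation}{section}

\title{The derivative of the iterated Minkowski question mark function}


\begin{abstract}
Let $?$ be the Minkowski question mark function. We prove that at every point of $[0,1]$ at which the second iterate $?(?(x))$ has a derivative, finite or infinite, this derivative is $0$ or $+\infty$. This answers a question from a paper of Shulga. The proof shows that $?$ cannot carry a long sequence of points with rapidly growing or rapidly shrinking gaps to points with comparable gaps. The same method handles all iterates $f_n$ of $?$ and their inverses, one-sided difference quotients, and quotients by $h^\alpha$ for any $\alpha>0$. In particular every $f_n$ is singular, and every nonempty open interval contains points where $f_n'=0$, points where $f_n'=+\infty$, and points where $f_n'$ does not exist even as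 an infinite derivative.
\end{abstract}

\section{The question and the answer}

For $x\in[0,1]$ write
\[
x=[a_1,a_2,\ldots]=\cfrac{1}{a_1+\cfrac{1}{a_2+\cdots}},\qquad a_j\in\{1,2,3,\ldots\},
\]
for its continued fraction expansion. It is infinite and unique if $x$ is irrational. A rational $x\in(0,1)$ has exactly two finite expansions, $[a_1,\ldots,a_{t-1},a_t]$ and $[a_1,\ldots,a_{t-1},a_t-1,1]$, where $a_t\ge 2$. The \emph{Minkowski question mark function} $?:[0,1]\to[0,1]$ is defined by
\begin{equation}\label{eq:def}
?(x)=\sum_{k\ge1}\frac{(-1)^{k+1}}{2^{a_1+\cdots+a_k-1}},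
\end{equation}
where the sum is infinite for irrational $x$, and runs over $1\le k\le t$ for a rational $x=[a_1,\ldots,a_t]\in(0,1)$ with $a_t\ge2$; moreover $?(0)=0$ and $?(1)=1$. For example $?(1/2)=1/2$, $?(1/3)=1/4$ and $?(2/3)=3/4$. It is a standard fact that $?$ is a continuous, strictly increasing map of $[0,1]$ onto itself.

Here is what the definition measures. Cut $[0,1]$ at $\frac12$, then cut each piece $[\frac pq,\frac{p'}{q'}]$ at the mediant $\frac{p+p'}{q+q'}$ of its endpoints, and repeat. After $n$ rounds there are $2^n$ pieces, and $?$ increases by exactly $2^{-n}$ on each of them (Lemma~\ref{lem:mass}). So the derivative of $?$ at $x$ compares $2^{-n}$ with the lengths of the pieces around $x$. These lengths vary widely. The piece at $0$ has length $\frac1{n+1}$, much more than $2^{-n}$. The piece around $[1,1,1,\ldots]=\frac{\sqrt5-1}2$ has consecutive Fibonacci numbers $F_{n+1},F_{n+2}$ as the denominators of its endpoints and length $1/(F_{n+1}F_{n+2})$, which is much less than $2^{-n}$ because the square of the golden ratio exceeds $2$. One does not expect the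 two quantities to be asymptotically proportional. Indeed, by a theorem of Salem, whenever $?'(x)$ exists, it equals $0$ or $+\infty$. By Lebesgue's theorem (a monotone function has a finite derivative almost everywhere) it follows that $?'=0$ almost everywhere, so $?$ is singular.

For $n\ge1$ let $f_n=\,?\circ\cdots\circ?$ ($n$ factors). Each $f_n$ is continuous and strictly increasing, so it has a finite derivative almost everywhere. Does Salem's dichotomy persist? Shulga~\cite{Shulga} states it as open whether the derivative of $f_2(x)=\,?(?(x))$ is always either $0$, or $+\infty$, or nonexistent. We answer this affirmatively.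

\begin{theorem}\label{thm:A}
Let $x\in[0,1]$. If the derivative of $f_2=\,?\circ?$ at $x$ exists in $[0,+\infty]$ (one-sided at $x=0,1$), it equals $0$ or $+\infty$.
\end{theorem}

The chain rule explains both why one guesses this and why it is not a formality. Suppose that $?'(x)$ and $?'(?(x))$ both exist. Each is $0$ or $+\infty$, and if they are equal, then $f_2'(x)$ exists and has the same value. If one is $0$ and the other is $+\infty$, the chain rule says nothing. This case, and the points where one of the two derivatives does not exist, are the real question. Singularity of the two factors is not enough to settle it: by Theorem~\ref{thm:B} below, already for $n=1$, both $?$ and its inverse $?^{-1}$ have derivative $0$ almost everywhere, and yet $?\circ?^{-1}$ is the identity, with derivative $1$ everywhere. What has to be excluded is that, near the point $?(x)$, the outer function undoes the distortion produced by the inner one. The proof excludes this, and a refinement of the argument handles further iterates.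

\begin{theorem}\label{thm:B}
Let $n\ge1$, $\alpha>0$ and $x\in[0,1)$. If
\[
\lim_{h\downarrow0}\frac{f_n(x+h)-f_n(x)}{h^\alpha}
\]
exists in $[0,\infty]$, it is $0$ or $+\infty$. The same holds on the left for $x\in(0,1]$, that is, for the limit of $h^{-\alpha}(f_n(x)-f_n(x-h))$, and for $f_n^{-1}$ in place of $f_n$. Consequently:
\begin{enumerate}
\item[\textup{(1)}] $f_n'=0$ and $(f_n^{-1})'=0$ Lebesgue-almost everywhere, and $f_n'=+\infty$ on a set whose $f_n$-image has measure $1$. In particular every $f_n$ is singular.
\item[\textup{(2)}] Every nonempty open subinterval of $[0,1]$ contains points with $f_n'=0$, points with $f_n'=+\infty$, and points where $f_n'$ does not exist even in $[0,+\infty]$.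
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} shows the idea in an example. Section~\ref{sec:farey} collects what we need about Farey intervals. Section~\ref{sec:key} contains the main step, Section~\ref{sec:test} constructs the test points, and Sections~\ref{sec:A} and~\ref{sec:B} prove the two theorems. Throughout,
\[
\mu[u,v]=\,?(v)-?(u)
\]
denotes the \emph{mass} of the interval $[u,v]$.

\section{The idea in an example}\label{sec:idea}

\paragraph{One application of $?$.} We have $?\bigl(\frac j{j+1}\bigr)=1-2^{-j}$ for all $j\ge0$: for $j\ge2$ this is \eqref{eq:def} with $\frac j{j+1}=[1,j]$, and for $j=0,1$ it says $?(0)=0$ and $?(\frac12)=\frac12$. Fix $N$, let $T$ be large, and put $u_i=\frac{iT}{iT+1}$ for $1\le i\le N$. The gaps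
\[
u_{i+1}-u_i=\frac{T}{(iT+1)((i+1)T+1)}\approx\frac1{i(i+1)T}
\]
are comparable to each other, with a bound that depends on $N$ only. Their images have gaps $2^{-iT}(1-2^{-T})$, and each of these is smaller than its predecessor by a factor $2^T$. For $T=5$ and $N=3$ the points are $\frac56,\frac{10}{11},\frac{15}{16}$ with gaps $\frac5{66},\frac5{176}$ in ratio $\frac83$, while the image gaps are $\frac{31}{1024},\frac{31}{32768}$ in ratio $32$.

For fixed $N$ and large $T$, a function that is linear with positive slope, up to an error small compared with $\frac1T$, cannot do this. Similar configurations exist at arbitrarily small scales $h$ next to any irrational point $x$ (Lemma~\ref{lem:test}). If $?'(x)=c\in(0,\infty)$, then $?$ is linear near $x$ at scale $h$, up to an error $o(h)$, and with $T$ large but fixed and $h\to0$ we have a contradiction. Three points suffice here.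

\paragraph{Two applications.} Suppose now that $f_2'(x)=c\in(0,\infty)$. With the same kind of points $u_i$ near $x$, the inner application of $?$ still produces widely separated gaps, but the numbers $f_2(u_i)$ must have comparable gaps. So the outer application has to repair the damage. In the example above the outer application makes things worse: $?(u_i)=1-2^{-iT}$, and since $?(1-y)=1-?(y)$ (Lemma~\ref{lem:mass}) and $?(1/a)=2^{1-a}$, we get $f_2(u_i)=1-2^{1-2^{iT}}$. In general, however, the points $?(u_i)$ lie somewhere in $[0,1]$ and we know nothing about their location. We need a statement about all configurations of the following kind.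

\begin{definition}\label{def:chain}
Let $N\ge3$. Consider a sequence of $N$-tuples $y_1<\cdots<y_N$ of points of $[0,1]$; the index $\nu\to\infty$ of the sequence is suppressed, and $o(1)$ refers to $\nu\to\infty$. Put $d_i=y_{i+1}-y_i$. The sequence is an \emph{ascending chain} if $d_i/d_{i+1}\to0$ for all $1\le i\le N-2$, a \emph{descending chain} if $d_i/d_{i+1}\to\infty$ for all these $i$, and a \emph{chain} if it is one of the two.
\end{definition}

Can $?$ map a chain to points with comparable gaps? Three points can be repaired perfectly.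

\begin{example}\label{ex:three}
The points $\frac j{j+1},\frac{j+1}{j+2},1$ have gaps $\frac1{(j+1)(j+2)}$ and $\frac1{j+2}$, whose ratio $\frac1{j+1}$ tends to $0$. So they form an ascending chain as $j\to\infty$. Their images $1-2^{-j},\,1-2^{-j-1},\,1$ have two \emph{equal} gaps $2^{-j-1}$.
\end{example}

Thus the chain property of three points alone does not give a contradiction. The main step of this paper, Proposition~\ref{prop:key}, says that chains of $22$ points cannot be repaired. Since test points like those of the example are available in any number near every irrational point, Theorem~\ref{thm:A} follows.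

\section{Farey intervals}\label{sec:farey}

\subsection{Lengths and masses}

Let $\mathcal F_0=\{[\frac01,\frac11]\}$, and let $\mathcal F_{n+1}$ arise from $\mathcal F_n$ by splitting each $[\frac pq,\frac{p'}{q'}]\in\mathcal F_n$ at its mediant $\frac{p+p'}{q+q'}$. The elements of all $\mathcal F_n$ are called \emph{Farey intervals}. The relation $p'q-pq'=1$ holds in $\mathcal F_0$ and passes to both halves, since $(p+p')q-p(q+q')=p'q-pq'=p'(q+q')-(p+p')q'$. So all these fractions are reduced, the interval has length $\frac1{qq'}$, and $\mathcal F_n$ tiles $[0,1]$. By induction $q+q'\ge n+2$; from $(q-1)(q'-1)\ge0$ we get $qq'\ge q+q'-1\ge n+1$. Hence the lengths in $\mathcal F_n$ are at most $\frac1{n+1}$.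

\begin{lemma}\label{lem:mass}
Every $A\in\mathcal F_n$ has mass $\mu(A)=2^{-n}$. Every rational number in $[0,1]$ is an endpoint of a Farey interval. Moreover $?(1-x)=1-?(x)$, and hence $f_n(1-x)=1-f_n(x)$, for all $x\in[0,1]$ and $n\ge1$.
\end{lemma}

\begin{proof}
Recall the continuants of a sequence $a_1,a_2,\ldots$: with $p_{-1}=1$, $p_0=0$, $q_{-1}=0$, $q_0=1$, $p_k=a_kp_{k-1}+p_{k-2}$ and $q_k=a_kq_{k-1}+q_{k-2}$, one has $[a_1,\ldots,a_k]=p_k/q_k$; the empty expansion is $0$.

\emph{Claim.} The endpoints of $A\in\mathcal F_n$ are, in some order, $[a_1,\ldots,a_{t-1}]$ and $[a_1,\ldots,a_t]$ with $t\ge1$, $a_i\ge1$ and $a_1+\cdots+a_t=n+1$, and their numerators and denominators are the continuants $p_{t-1},q_{t-1}$ and $p_t,q_t$. For $n=0$ the endpoints are $0$ (empty) and $1=[1]$. If the claim holds for $A$, the mediant of $A$ is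
\[
\frac{p_t+p_{t-1}}{q_t+q_{t-1}}=[a_1,\ldots,a_t,1]=[a_1,\ldots,a_{t-1},a_t+1],
\]
and its numerator and denominator are the continuants for both expansions. So the half of $A$ at the endpoint $[a_1,\ldots,a_t]$ corresponds to $(a_1,\ldots,a_t,1)$, and the half at $[a_1,\ldots,a_{t-1}]$ corresponds to $(a_1,\ldots,a_{t-1},a_t+1)$. Both sequences have sum $n+2$, which proves the claim. Starting from $(1)$, appending $1$'s and raising the last entry produces every nonempty finite sequence, so every rational in $[0,1]$ is an endpoint.

Put $S(a_1,\ldots,a_t)=\sum_{k\le t}(-1)^{k+1}2^{1-(a_1+\cdots+a_k)}$. For $t\ge2$ and $s=a_1+\cdots+a_{t-1}$,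
\[
S(a_1,\ldots,a_{t-1},1)=S(a_1,\ldots,a_{t-2})+(-1)^t\bigl(2^{1-s}-2^{-s}\bigr)=S(a_1,\ldots,a_{t-2},a_{t-1}+1).
\]
So at a rational point of $(0,1)$ the value of $?$ equals $S$ of either expansion; also $?(0)=0$ is the empty sum and $?(1)=S(1)=1$. Hence
\[
\mu(A)=|S(a_1,\ldots,a_t)-S(a_1,\ldots,a_{t-1})|=2^{1-(n+1)}=2^{-n},
\]
the absolute value being justified because $?$ is increasing.

Finally, $\mathcal F_n$ is invariant under $x\mapsto1-x$, because the mediant of the reflected endpoints is the reflected mediant. As all intervals of $\mathcal F_n$ have the same mass, $?(1-x)=1-?(x)$ at endpoints of Farey intervals. These are dense, so the identity holds everywhere by continuity. Iteration gives the statement for $f_n$.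
\end{proof}

\subsection{Two sequences inside a Farey interval}

All estimates below use two sequences of repeated mediants, one tending to each endpoint. Their distances to the endpoint decay only like $\frac1j$, while the masses decay like $2^{-j}$.

\begin{lemma}\label{lem:comb}
Let $[m,b]$ be a Farey interval of mass $W$ with $m=\frac pq$, $b=\frac{p'}{q'}$. For $j\ge0$ put
\[
m_j=\frac{p'+jp}{q'+jq},\qquad n_j=\frac{p+jp'}{q+jq'},
\]
so that $m_0=b$, $n_0=m$, $m_1=n_1$, $m_{j+1}$ is the mediant of $m,m_j$, and $n_{j+1}$ is the mediant of $n_j,b$. Then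
\begin{align}
m_j-m&=\frac1{q(jq+q')}, &\mu[m,m_j]&=2^{-j}W,\label{eq:left}\\
b-n_j&=\frac1{q'(jq'+q)}, &\mu[n_j,b]&=2^{-j}W,\label{eq:right}\\
n_j-m&\le j\,(m_1-m) &&\text{for } j\ge1.\label{eq:flat}
\end{align}
\end{lemma}

\begin{proof}
The intervals $[m,m_j]$ and $[n_j,b]$ are Farey intervals, obtained from $[m,b]$ by $j$ splittings. This gives the masses, and the lengths are reciprocals of products of denominators. Finally, for $j\ge1$,
\[
n_j-m=\frac1{qq'}-\frac1{q'(q+jq')}=\frac j{q(q+jq')}\le\frac j{q(q+q')}=j(m_1-m).\qedhere
\]
\end{proof}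

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(12,0);
\foreach \x in {0,1.2,1.714,3,4.8,6,12} \draw (\x,-0.1)--(\x,0.1);
\node[above] at (0,0.1) {\small $m$};
\node[above] at (1.15,0.1) {\small $m_3$};
\node[above] at (1.8,0.1) {\small $m_2$};
\node[above] at (3,0.1) {\small $m_1=n_1$};
\node[above] at (4.8,0.1) {\small $n_2$};
\node[above] at (6,0.1) {\small $n_3$};
\node[above] at (12,0.1) {\small $b$};
\node[below] at (0.6,-0.1) {\small $\frac W8$};
\node[below] at (1.457,-0.1) {\small $\frac W8$};
\node[below] at (2.357,-0.1) {\small $\frac W4$};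
\node[below] at (3.9,-0.1) {\small $\frac W4$};
\node[below] at (5.4,-0.1) {\small $\frac W8$};
\node[below] at (9,-0.1) {\small $\frac W8$};
\end{tikzpicture}
\caption{The repeated mediants $m_j$ (toward the left endpoint $m$) and $n_j$ (toward the right endpoint $b$) in a Farey interval $[m,b]$ of mass $W$, drawn to scale for $[\frac23,1]$, where $q=3$ and $q'=1$. Below the line are the masses of the pieces. The long piece $[n_3,b]$ carries little mass.}
\label{fig:comb}
\end{figure}

Inequality \eqref{eq:flat} matters when $q$ is large compared with $q'$; Figure~\ref{fig:comb} shows a mild case. Then $m_1$ lies much closer to $m$ than to $b$, and \eqref{eq:flat} together with \eqref{eq:right} says that at distance $j(m_1-m)$ from $m$ at most the mass $2^{-j}W$ is left before $b$. Example~\ref{ex:three} exploits this: its three points are $m,m_1,b$ for $[m,b]=[\frac j{j+1},1]$.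

\subsection{Rational points}

\begin{lemma}\label{lem:rational}
Let $n\ge1$ and let $x\in[0,1)$ be rational. There is $\kappa>0$ such that $f_n(x+h)-f_n(x)\le2^{-\kappa/h}$ for all small $h>0$. In particular $\lim_{h\downarrow0}h^{-\alpha}(f_n(x+h)-f_n(x))=0$ for every $\alpha>0$. The analogous left-hand limits vanish at rational $x\in(0,1]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mass}, $x$ is an endpoint of an interval of some $\mathcal F_r$. Since $\mathcal F_r$ tiles $[0,1]$ and $x<1$, it is the left endpoint $m=x$ of some $[m,b]\in\mathcal F_r$. Use the notation of Lemma~\ref{lem:comb}. For small $h>0$ choose $j$ with $m_{j+1}-m<h\le m_j-m$. The left inequality and \eqref{eq:left} give $j>\frac1{q^2h}-1-\frac{q'}q$, so $j\ge\frac1{2q^2h}$ for small $h$, and the right inequality gives $?(x+h)-?(x)\le2^{-j}W\le2^{-j}$. This proves the case $n=1$ with $\kappa=\frac1{2q^2}$.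

Put $\delta_r(h)=f_r(x+h)-f_r(x)$, which tends to $0$ as $h\downarrow0$. By \eqref{eq:def} and monotonicity, $?$ maps rationals in $[0,1)$ to rationals in $[0,1)$, so $f_r(x)$ is such a rational, and the case $n=1$ at the point $f_r(x)$ gives $\kappa_r>0$ with $\delta_{r+1}(h)\le2^{-\kappa_r/\delta_r(h)}\le\delta_r(h)$ for small $h$. Hence $\delta_n(h)\le\delta_1(h)\le2^{-\kappa/h}$ for small $h$. The left-hand statement follows from $f_n(1-x)=1-f_n(x)$.
\end{proof}

\subsection{Right endpoints around a point}

Fix $x\in[0,1)$, rational or not. To describe $?$ on the right of $x$ we record the Farey intervals that close in on $x$, and mainly their right endpoints.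

For each $n$ let $A_n=[l_n,r_n]\in\mathcal F_n$ be the unique interval with $l_n\le x<r_n$. Passing from $A_n$ to $A_{n+1}$ replaces one of the two endpoints by the mediant. Since $r_n>x$ and $r_n-l_n\to0$, the right endpoints take infinitely many values
\[
1=b_0>b_1>b_2>\cdots\to x .
\]
Let $\rho_k$ be the last $n$ with $r_n=b_k$, write $A_{\rho_k}=[c_k,b_k]$, and let $q_k$ and $Q_k$ be the denominators of $c_k$ and $b_k$. The right endpoint changes at the next step, so the mediant of $A_{\rho_k}$ is $b_{k+1}>x$, and $A_{\rho_k+1}=[c_k,b_{k+1}]$. From $A_{\rho_k+1}$ to $A_{\rho_{k+1}}=[c_{k+1},b_{k+1}]$ only the left endpoint changes, namely $e_k=\rho_{k+1}-\rho_k-1\ge0$ times. The other half $[b_{k+1},b_k]$ of $A_{\rho_k}$ belongs to $\mathcal F_{\rho_k+1}$. Put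
\[
W_k=\mu[b_{k+1},b_k]=2^{-\rho_k-1},\qquad g_k=b_k-b_{k+1}=\frac1{Q_kQ_{k+1}} .
\]
For $x=0$, for instance, $b_k=\frac1{k+1}$ and all $e_k=0$. For $x=\frac{\sqrt5-1}2$ the intervals $A_n$ are $[0,1],[\frac12,1],[\frac12,\frac23],[\frac35,\frac23],\ldots$, so $b_0=1$, $b_1=\frac23$, and all $e_k=1$.

\begin{lemma}\label{lem:ends}
For all $k\ge0$,
\begin{gather}
Q_{k+1}=q_k+Q_k,\qquad q_{k+1}=q_k+e_kQ_{k+1},\label{eq:rec}\\
W_{k+1}=2^{-e_k-1}W_k,\qquad \mu[x,b_{k+1}]\le W_k,\label{eq:W}
\end{gather}
and for all $k\ge1$,
\begin{equation}\label{eq:gaps}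
\frac{g_k}{g_{k+1}}\le(e_k+2)(e_{k-1}+2).
\end{equation}
\end{lemma}

\begin{proof}
The recursion \eqref{eq:rec} records the mediants just described. The first part of \eqref{eq:W} is $\rho_{k+1}=\rho_k+1+e_k$, and the second is $\mu[x,b_{k+1}]\le\mu[c_k,b_{k+1}]=\mu(A_{\rho_k+1})=2^{-\rho_k-1}$. By \eqref{eq:rec}, $q_k<Q_{k+1}$, so
\[
Q_{k+2}=q_{k+1}+Q_{k+1}=q_k+(e_k+1)Q_{k+1}\le(e_k+2)Q_{k+1}\qquad(k\ge0).
\]
With $k-1$ in place of $k$ this reads $Q_{k+1}\le(e_{k-1}+2)Q_k$ for $k\ge1$. Hence $\frac{g_k}{g_{k+1}}=\frac{Q_{k+2}}{Q_k}\le(e_k+2)(e_{k-1}+2)$.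
\end{proof}

By \eqref{eq:W} and \eqref{eq:gaps}, if $k\ge1$ and the masses $W_{k-1},W_k,W_{k+1}$ are comparable, then $g_k$ is at most a bounded multiple of $g_{k+1}$. The restriction $k\ge1$ is needed: if $x<1$ is close to $1$, then $c_0=\frac j{j+1}$ with $j$ large, and $Q_1/Q_0=j+2$ is large although no $e_k$ accounts for it.

\section{A long chain cannot be repaired}\label{sec:key}

We use chains as in Definition~\ref{def:chain}. A subsequence (in $\nu$) of a chain is a chain of the same kind, and so is a subtuple of at least $3$ points with fixed indices. Indeed, in the ascending case let $a<b<c$. Then $y_b-y_a=d_a+\cdots+d_{b-1}=(1+o(1))d_{b-1}$ and $y_c-y_b\ge d_b$, so $\frac{y_b-y_a}{y_c-y_b}\to0$. The map $x\mapsto1-x$ reverses the order of the points and exchanges ascending and descending chains, so the descending case follows.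

\begin{proposition}\label{prop:key}
Let $N=22$. There is no chain $y_1<\cdots<y_N$ for which the ratios $w_i/w_j$ of the image gaps $w_i=\mu[y_i,y_{i+1}]$ are bounded uniformly in $i,j$ and $\nu$.
\end{proposition}

\paragraph{Plan.} By symmetry take an ascending chain and look at it from $x=y_1$. The distances $y_i-x$, $i\ge2$, lie on widely separated scales, while under the hypothesis to be refuted the masses $\mu[x,y_i]$ all agree up to a bounded factor. The right endpoints $b_k$ around $x$ cut the region to the right of $x$ into Farey intervals $[b_{k+1},b_k]$. Step~1 shows that those $b_k$ that interfere with the chain occupy very few scales, so some stretch of five consecutive chain points lies in one interval $[b_{k+1},b_k]$. Step~2 treats this stretch with Lemma~\ref{lem:comb}, according to the position of its third point. If that point lies at or before the mediant of $[b_{k+1},b_k]$, the first gap of the stretch has too little mass compared with the second (Case~A). If it lies beyond the mediant, the last gap of the stretch has too little mass compared with the gaps before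 the third point (Case~B).

\begin{proof}
By Lemma~\ref{lem:mass}, the map $x\mapsto1-x$ reverses the order of the $w_i$ and preserves the hypothesis, so we may assume that the chain is ascending. Suppose that $w_i\le Cw_j$ for all $i,j,\nu$; then $C\ge1$. For each $\nu$ put $x=y_1<1$, and let $b_k,Q_k,W_k,g_k,e_k$ be as in Lemma~\ref{lem:ends} for this $x$. Since $y_{i+1}-x=d_1+\cdots+d_i=(1+o(1))d_i$,
\begin{equation}\label{eq:scales}
\frac{y_{i+1}-x}{y_i-x}\to\infty\qquad(2\le i\le N-1).
\end{equation}

\medskip\noindent\emph{Step 1: five consecutive chain points in one interval $[b_{k+1},b_k]$.}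
Since $b_k\to x<y_2$, only finitely many $b_k$ lie in $[y_2,y_N]$. Suppose there are some, and let them be $b_{k_0}>\cdots>b_{k_1}$. For $k_0\le k\le k_1-1$ we have $b_{k+1}\ge y_2$, so \eqref{eq:W} gives $W_k\ge\mu[x,b_{k+1}]\ge w_1$. On the other hand $[b_{k+1},b_k]\subset[y_1,y_N]$, so $W_k\le\mu[y_1,y_N]\le NCw_1$. Thus
\begin{equation}\label{eq:trap}
w_1\le W_k\le NCw_1\qquad(k_0\le k\le k_1-1).
\end{equation}
As $W_{k+1}\le\frac12W_k$, the number $k_1-k_0$ of these $k$ is at most $M:=1+\log_2(NC)$.

Let $k_0+1\le k\le k_1-2$. Then \eqref{eq:trap} applies to $W_{k-1},W_k,W_{k+1}$, and \eqref{eq:W} gives $2^{e_{k-1}+1}\le NC$ and $2^{e_k+1}\le NC$, that is, $e_{k-1}+2\le M$ and $e_k+2\le M$. Since $k\ge1$, \eqref{eq:gaps} yields $g_k\le C_1g_{k+1}$ with $C_1=M^2\ge1$. Hence, if $k_1\ge k_0+2$,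
\[
b_{k_0+1}-b_{k_1-1}=\sum_{k=k_0+1}^{k_1-2}g_k\le MC_1^M\,g_{k_1-1}\le MC_1^M\,(b_{k_1-1}-x),
\]
where the last step uses $g_{k_1-1}=b_{k_1-1}-b_{k_1}$ and $b_{k_1}>x$. So the interval $H=[b_{k_1-1},b_{k_0+1}]$ satisfies
\[
\frac{\max H-x}{\min H-x}\le1+MC_1^M .
\]
This bound does not depend on $\nu$. By \eqref{eq:scales}, for large $\nu$ the interval $H$ contains at most one of $y_2,\ldots,y_N$. Put $H=\emptyset$ if $k_1<k_0+2$. In all cases the $b_k$ in $[y_2,y_N]$ lie in $\{b_{k_0}\}\cup\{b_{k_1}\}\cup H$.

Now consider the five disjoint windows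
\[
(y_2,y_6),\quad(y_6,y_{10}),\quad(y_{10},y_{14}),\quad(y_{14},y_{18}),\quad(y_{18},y_{22}).
\]
Each of the points $b_{k_0},b_{k_1}$ lies in at most one window. The interval $H$ meets at most two, for if it met three, it would contain both endpoints of the middle one of them, that is, two of the $y_i$. So some window $(y_l,y_{l+4})$, $l\ge2$, contains no $b_k$. If no $b_k$ lies in $[y_2,y_N]$, every window has this property. Pass to a subsequence of $\nu$ along which $l$ is fixed.

Let $b_{k+1}$ be the largest of the $b$'s that is $\le y_l$; it exists because $b_k\to x<y_l$, and its index is at least $1$ because $b_0=1>y_l$. Then $b_k>y_l$, and since $b_k\notin(y_l,y_{l+4})$,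
\[
x<b_{k+1}\le y_l<y_{l+1}<\cdots<y_{l+4}\le b_k .
\]

\medskip\noindent\emph{Step 2: contradiction.}
Apply Lemma~\ref{lem:comb} to $[m,b]=[b_{k+1},b_k]$ with mass $W=W_k$; in the notation of that lemma, $q=Q_{k+1}$ and $q'=Q_k$. Put $\sigma_i=y_i-m$. For $l+1\le i\le l+4$ we have $x<m\le y_l\le y_{i-1}$, so $d_{i-1}\le\sigma_i\le y_i-x=(1+o(1))d_{i-1}$. Hence
\[
\frac{\sigma_{l+2}}{\sigma_{l+1}}\to\infty,\qquad\frac{\sigma_{l+3}}{\sigma_{l+2}}\to\infty .
\]
Passing to a subsequence, we are always in one of two cases.

\emph{Case A: $y_{l+2}\le m_1$.} Let $j\ge1$ satisfy $m_{j+1}<y_{l+2}\le m_j$, and let $R=\sigma_{l+2}/\sigma_{l+1}\to\infty$ and $j'=\lfloor Rj\rfloor$. For $R\ge1$ we have $j'q+q'\le R(jq+q')$, so by \eqref{eq:left}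
\[
\sigma_{l+1}=\frac{\sigma_{l+2}}R\le\frac{m_j-m}R=\frac1{Rq(jq+q')}\le\frac1{q(j'q+q')}=m_{j'}-m .
\]
Thus $y_{l+1}\le m_{j'}$ and $w_l\le\mu[m,y_{l+1}]\le2^{-j'}W$, while
\[
w_{l+1}=\mu[m,y_{l+2}]-\mu[m,y_{l+1}]\ge\bigl(2^{-j-1}-2^{-j'}\bigr)W .
\]
As $j'-j\ge(R-1)j-1\ge R-2\to\infty$, we get $w_l/w_{l+1}\to0$. This contradicts $w_{l+1}\le Cw_l$.

\emph{Case B: $y_{l+2}>m_1$.} Let $R=\lfloor\sigma_{l+3}/\sigma_{l+2}\rfloor\to\infty$. By \eqref{eq:flat}, for $R\ge1$,
\[
n_R-m\le R(m_1-m)\le R\sigma_{l+2}\le\sigma_{l+3}.
\]
So $y_{l+3}\ge n_R$, and as $y_{l+4}\le b$, \eqref{eq:right} gives $w_{l+3}\le\mu[n_R,b]=2^{-R}W$. On the other hand $y_1=x<m$ and $y_{l+2}>m_1$, so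
\[
w_1+\cdots+w_{l+1}=\mu[y_1,y_{l+2}]\ge\mu[m,m_1]=\tfrac12W .
\]
Hence $w_{l+3}\le2^{1-R}(w_1+\cdots+w_{l+1})\le2^{1-R}NC\,w_{l+3}$. Since $w_{l+3}>0$, this is false for large $\nu$.
\end{proof}

The number $22$ comes from the five windows of Step~1 and is not claimed to be optimal. By Example~\ref{ex:three} the statement fails for $N=3$: there the chain is $m,m_1,b$, and no further chain point lies between $m_1$ and $b$ to produce the contradiction of Case~B.

\section{Test points near an irrational point}\label{sec:test}

We now place configurations like that of Section~\ref{sec:idea} next to an arbitrary irrational $x$, at arbitrarily small scales. We take a Farey interval $[c_k,b_k]$ around $x$ and use the repeated mediants toward $b=b_k$. Two points need care. First, the gaps must be comparable to $h/T$, where $h=b-x$ is the distance over which we compare $f_n$ with a power. For this $h$ must be comparable to the length of the interval, and the condition $q_k\ge Q_k$ achieves it. Second, the interval may be very unbalanced, with $q_k$ much larger than $Q_k$. By \eqref{eq:right}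 the distance $b-n_j=\frac1{Q_k(jQ_k+q_k)}$ starts to shrink substantially only when $j$ reaches the size of $q_k/Q_k$. So the indices must be counted in units of about $q_k/Q_k$.

\begin{lemma}\label{lem:test}
Let $x\in(0,1)$ be irrational and $N\ge3$. For every integer $T\ge5$ there are arbitrarily small $h>0$ and points $u_1<\cdots<u_N$ in $(x,x+h)$, $u_i=x+h-s_i$, such that
\begin{enumerate}
\item[\textup{(a)}] $\displaystyle s_i\le\frac h2$ for all $i$, and $\displaystyle\frac1{(N+2)^2T}\le\frac{s_i-s_{i+1}}h\le\frac3T$ for $1\le i\le N-1$;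
\item[\textup{(b)}] $\displaystyle\frac{?(u_{i+1})-?(u_i)}{?(u_{i+2})-?(u_{i+1})}\ge2^T$ for $1\le i\le N-2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $x$ is irrational, the left endpoints satisfy $l_n<x$, and $l_n\to x$, so they change infinitely often. Hence $e_{k-1}\ge1$ for infinitely many $k\ge1$. (For rational $x$ the left endpoints are eventually equal to $x$; this is where irrationality is used.) For such $k$ put $q=q_k$, $Q=Q_k$, $b=b_k$, $c=c_k$ and $h=b-x$. Then $q\ge Q$ by \eqref{eq:rec}, and $c\le x<b_{k+1}$ gives
\[
\frac1{Q(q+Q)}=b_k-b_{k+1}<h\le b-c=\frac1{qQ}.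
\]
Also $h\to0$ as $k\to\infty$. Let $p=\lfloor q/Q\rfloor\ge1$ and write $q=\theta pQ$; as $p\le q/Q<p+1\le2p$, we have $\theta\in[1,2)$. Multiplying the bounds for $h$ by $pQ^2$ we get
\begin{equation}\label{eq:h}
\frac13<\frac p{\theta p+1}<pQ^2h\le\frac1\theta\le1 .
\end{equation}

Apply Lemma~\ref{lem:comb} to the Farey interval $[c,b]$, whose endpoints have denominators $q$ and $Q$, and put $u_i=n_{iTp}$ for $1\le i\le N$. Then $u_1<\cdots<u_N<b=x+h$ and $u_i\ge n_1=b_{k+1}>x$. By \eqref{eq:right},
\[
s_i=b-u_i=\frac1{Q(iTpQ+q)}=\frac1{pQ^2(iT+\theta)} .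
\]
By \eqref{eq:h}, $\frac{s_i}h\le\frac3{T+1}\le\frac12$. Furthermore
\[
\frac{s_i-s_{i+1}}h=\frac T{pQ^2h\,(iT+\theta)((i+1)T+\theta)},\qquad T^2\le(iT+\theta)((i+1)T+\theta)\le((N+2)T)^2 ,
\]
because $(i+1)T+\theta\le NT+2\le(N+2)T$. With \eqref{eq:h} this gives (a). Finally, \eqref{eq:right} gives $?(u_{i+1})-?(u_i)=\mu[u_i,b]-\mu[u_{i+1},b]=\mu[c,b]\,2^{-iTp}(1-2^{-Tp})$, so the ratio in (b) is exactly $2^{Tp}\ge2^T$.
\end{proof}

\begin{lemma}\label{lem:compare}
Let $x\in(0,1)$ be irrational, $n\ge1$, $\alpha>0$, $0<c<\infty$, and suppose that $f_n(x+t)-f_n(x)=(c+o(1))t^\alpha$ as $t\downarrow0$. Then for every $N\ge3$ there is a sequence (with index $T=5,6,\ldots$) of $N$-tuples $u_1<\cdots<u_N$ in $[0,1]$ such that $?(u_1)<\cdots<?(u_N)$ is a descending chain, while the gaps $D_i=f_n(u_{i+1})-f_n(u_i)$ satisfy $D_i/D_j\le C$ for all $i,j,T$, with $C$ independent of $T$.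
\end{lemma}

\begin{proof}
Write $f_n(x+t)-f_n(x)=(c+\varepsilon(t))t^\alpha$ and $\eta(h)=2\sup_{0<t\le h}|\varepsilon(t)|$, so $\eta(h)\to0$ as $h\downarrow0$. Fix $T$ and let $u_i,h$ be as in Lemma~\ref{lem:test}, with $h$ still to be chosen small. Since $u_i-x=h(1-\frac{s_i}h)\in(0,h)$,
\[
D_i=ch^\alpha\Bigl[\bigl(1-\tfrac{s_{i+1}}h\bigr)^\alpha-\bigl(1-\tfrac{s_i}h\bigr)^\alpha\Bigr]+E_i,\qquad|E_i|\le\eta(h)h^\alpha .
\]
On $[0,\frac12]$ the derivative of $\tau\mapsto(1-\tau)^\alpha$ has absolute value in $[A^{-1},A]$ for some $A=A(\alpha)\ge1$. So by Lemma~\ref{lem:test}(a) the bracket lies in $\bigl[\frac1{A(N+2)^2T},\frac{3A}T\bigr]$. It is only of size $\frac1T$, but $T$ is fixed and $h$ may be taken as small as we like. Choose $h$ with $\eta(h)\le\frac c{2A(N+2)^2T}$. Then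
\[
D_i\in ch^\alpha\Bigl[\frac1{2A(N+2)^2T},\ \frac{4A}T\Bigr],
\]
so $D_i/D_j\le8A^2(N+2)^2=:C$. By Lemma~\ref{lem:test}(b) the points $?(u_i)$ form a descending chain as $T\to\infty$.
\end{proof}

For $n=1$ and $N=3$ the two conclusions of Lemma~\ref{lem:compare} contradict each other, because then $D_i=\,?(u_{i+1})-?(u_i)$. With $\alpha=1$, and together with Lemma~\ref{lem:rational}, this proves Salem's dichotomy for $?'$, already for right-hand derivatives and hence, by the symmetry $x\mapsto1-x$, for left-hand ones.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}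

If $x$ is rational (including $x=0,1$), the derivative is $0$ by Lemma~\ref{lem:rational}. Let $x$ be irrational and suppose that $f_2'(x)$ exists and is neither $0$ nor $+\infty$. Since $f_2$ is increasing, $f_2'(x)=c\in(0,\infty)$, and Lemma~\ref{lem:compare} applies with $n=2$, $\alpha=1$, $N=22$. The points $y_i=\,?(u_i)$ form a chain of $22$ points, and their image gaps $?(y_{i+1})-?(y_i)=f_2(u_{i+1})-f_2(u_i)$ have uniformly bounded ratios. This contradicts Proposition~\ref{prop:key}. \qed

\section{All iterates: proof of Theorem~\ref{thm:B}}\label{sec:B}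

For $n\ge3$ we have to follow a chain through more than one further application of $?$. Proposition~\ref{prop:key} says that the image of a chain of $22$ points does not have gaps with uniformly bounded ratios. The image need not be a chain either, so the proposition cannot be applied again at once. We overcome this by passing to a subset of the points. Recall the finite Ramsey theorem in the form needed: for every $L'$ there is a number $N$ such that for every coloring of the $3$-element subsets of $\{1,\ldots,N\}$ with three colors there is an $L'$-element subset all of whose $3$-element subsets have the same color (a \emph{homogeneous} set).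

\begin{lemma}\label{lem:ramsey}
For every $L\ge3$ there is $N(L)$ such that for every chain of $N(L)$ points, after passing to a subsequence of $\nu$, some $L$ of the points (with fixed indices) have $?$-images forming a chain.
\end{lemma}

\begin{proof}
Let $L'=\max(L,22)$, and let $N(L)$ be the number given by Ramsey's theorem for $L'$. Put $z_i=\,?(y_i)$ and pass to a subsequence along which $\frac{z_b-z_a}{z_c-z_b}$ converges in $[0,\infty]$ for all $a<b<c$. Color $\{a,b,c\}$ according to whether the limit is $0$, lies in $(0,\infty)$, or is $\infty$, and take a homogeneous set of size $L'$.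

Suppose its color is ``$(0,\infty)$''. Choose $22$ of its points. The ratios of adjacent image gaps of these points have positive finite limits. By multiplication, all ratios of these image gaps are bounded uniformly for large $\nu$. But the $22$ points form a chain, being a subtuple of one, and this contradicts Proposition~\ref{prop:key}. So the color is $0$ or $\infty$, and the images of any $L$ points of the set form a chain.
\end{proof}

\paragraph{Right limits for $f_n$.} For rational $x$ the limit is $0$ by Lemma~\ref{lem:rational}. Let $x$ be irrational and suppose that the limit is $c\in(0,\infty)$. Put $N_1=3$, $N_{r+1}=N(N_r)$, and apply Lemma~\ref{lem:compare} with $N=N_n$. The points $f_1(u_i)=\,?(u_i)$, $1\le i\le N_n$, form a chain. Lemma~\ref{lem:ramsey}, applied $n-1$ times, yields in turn $N_{n-1}$ indices for which the points $f_2(u_i)$ form a chain, then $N_{n-2}$ of them for which the points $f_3(u_i)$ do, and finally $N_1=3$ indices $a<b<d$ for which, along a subsequence, $f_n(u_a),f_n(u_b),f_n(u_d)$ is a chain. (For $n=1$ nothing has to be done.) Thus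
\[
\frac{f_n(u_b)-f_n(u_a)}{f_n(u_d)-f_n(u_b)}\to0\ \text{ or }\ \infty .
\]
But numerator and denominator are each a sum of at least one and at most $N$ of the gaps $D_i$ of Lemma~\ref{lem:compare}, so the quotient lies in $[\frac1{NC},NC]$, a contradiction.

\paragraph{Left limits for $f_n$.} Apply the result on right limits at $1-x$, using $f_n(1-x)=1-f_n(x)$.

\paragraph{Inverses.} Let $z=f_n(x)$ and suppose that $f_n^{-1}(z+h)-f_n^{-1}(z)\sim ch^\alpha$ as $h\downarrow0$ with $0<c<\infty$. Put $t=f_n^{-1}(z+h)-x$. As $h$ decreases to $0$, $t$ runs through all small positive numbers, and $f_n(x+t)-f_n(x)=h\sim(t/c)^{1/\alpha}$. This is excluded by the result for $f_n$ with the exponent $1/\alpha$. The left side is handled in the same way, with $h<0$, $t<0$ and absolute values.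

\paragraph{Consequence (1).} By Lebesgue's theorem the increasing functions $f_n$ and $f_n^{-1}$ have finite derivatives almost everywhere, and by what we have proved, with $\alpha=1$, these are $0$. If $(f_n^{-1})'(z)=0$ and $x=f_n^{-1}(z)$, then the difference quotients of $f_n$ at $x$ are reciprocals of positive quantities tending to $0$, so $f_n'(x)=+\infty$. This holds for almost every $z\in[0,1]$.

\paragraph{Consequence (2).} Let $U\subset[0,1]$ be a nonempty open interval. By Lemma~\ref{lem:rational}, $f_n'=0$ at every rational point of $U$. Since $f_n(U)$ has positive measure, Consequence~(1) gives points of $U$ with $f_n'=+\infty$.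

For the third kind of point we argue as in the proof of the mean value theorem: at a suitable point the derivative, if it existed, would equal the slope of a chord. Take $u<v$ in $U$, and put
\[
\lambda=\frac{f_n(v)-f_n(u)}{v-u}\in(0,\infty),\qquad g(t)=f_n(t)-\lambda t .
\]
As $g(u)=g(v)$, the continuous function $g$ attains its maximum or its minimum over $[u,v]$ at some $\xi\in(u,v)$. Near $\xi$ the difference quotients of $g$ at $\xi$ are $\ge0$ on one side and $\le0$ on the other. Suppose that $f_n'(\xi)$ exists in $[0,+\infty]$. If it were $+\infty$, the difference quotients of $g$ at $\xi$ would tend to $+\infty$ from both sides, contradicting the sign $\le0$ on one side. So $f_n'(\xi)$ is finite, $g'(\xi)$ exists, and the signs force $g'(\xi)=0$. Then $f_n'(\xi)=\lambda\in(0,\infty)$, contradicting the first part of the theorem. So $f_n'(\xi)$ does not exist in $[0,+\infty]$. This completes the proof of Theorem~\ref{thm:B}. \qed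

\begin{thebibliography}{9}
\bibitem{Shulga} Nikita Shulga, \emph{Derivative of the iterations of Minkowski question mark function in special points}, arXiv:2104.08897 (2021).
\end{thebibliography}

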